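# Tree edges, noncrossing paths, and a circle graph that needs four permutations

## 1. Edges of a cubic tree against noncrossing leaf paths

Take a finite tree $T$ in which every internal node has degree $3$. Choose a leaf $P$ and walk around $T$ depth-first from $P$, deciding at each internal node which of the two new branches to visit first. Number the leaves $0,1,\dots,n-1$ in the order in which the walk meets them, so that $P$ has number $0$. We assume $n\ge 3$.

A pair of leaves $\{s,t\}$ determines the path of $T$ joining them. We identify the pair with the path, and the path with its set of edges. Two pairs **cross** if they can be written $\{s,t\},\{s',t'\}$ with $s<s'<t<t'$. A family $B$ of leaf pairs is **noncrossing** if no two of its members cross. The **sides** are the pairs $\{m,m+1\}$ with $0\le m\le n-2$, together with $\{0,n-1\}$. A side crosses nothing. Indeed, in a crossing $s<s'<t<t'$ each of the two pairs has a number strictly between its endpoints, which $\{m,m+1\}$ does not have. And $\{0,n-1\}$ would need $t'>n-1$ or $s<0$. Call $B$ **full** if it contains all sides.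

**Definition (the graph $G(T,B)$).** Let $A=E(T)$ and let $B$ be a full noncrossing family. Then $G(T,B)$ is the bipartite graph with vertex set $A\cup B$ in which $a\in A$ and $b\in B$ are adjacent if and only if the edge $a$ lies on the path $b$. We write $a\in b$ for this.

**Example (the tripod).** Let $T$ have one internal node and leaves $0,1,2$, with edges $a_0,a_1,a_2$ ending at these leaves. The three sides are $b_{01},b_{12},b_{02}$, and $b_{ij}$ contains $a_i$ and $a_j$ only. So $G(T,B)$ is the hexagon $a_0\,b_{01}\,a_1\,b_{12}\,a_2\,b_{02}$.

These graphs are good for the following reason. Noncrossing makes it easy to describe $G(T,B)$ by a word in which every letter occurs twice. On the other hand, if $G(T,B)$ can be described by three permutations, then at every internal node of $T$ the three edges receive three different colours, and the colours at different nodes constrain each other along the paths of $B$. For a suitable tree with $23$ leaves the constraints cannot be satisfied. This refutes a conjecture about two ways of describing graphs by words, which we now state.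

## 2. Alternating letters and two representation numbers

A word over a finite set $X$ is a finite sequence of elements of $X$. For a word $w$ and letters $a,b$, let $w_{\{a,b\}}$ be the word obtained by deleting all letters other than $a$ and $b$. The letters $a$ and $b$ **alternate** in $w$ if $w_{\{a,b\}}$ has the form $abab\cdots$ or $baba\cdots$, of even or odd length. A simple graph $G=(V,E)$ is **word-representable** if there is a word $w$ over $V$ such that two vertices are adjacent if and only if they alternate in $w$.

A word is **$k$-uniform** if every letter occurs exactly $k$ times. The **representation number** $\mathcal R(G)$ of a word-representable graph is the smallest $k$ such that $G$ is represented by a $k$-uniform word. $\mathcal R_k$ is the class of graphs with $\mathcal R(G)=k$, and $\mathcal R_{\le 2}$ is the class with $\mathcal R(G)\le 2$. It is known that $\mathcal R_1$ is the class of complete graphs and that $\mathcal R_{\le2}$ is the class of circle graphs.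

In a $2$-uniform word, think of a letter $x$ as the interval $[l_x,r_x]$ between its two positions. Then $x,y$ alternate if and only if the pattern is $xyxy$ or $yxyx$, that is, if the intervals meet and neither contains the other. The patterns $xxyy$ (disjoint) and $xyyx$ (nested) are the non-edges.

A **comparability graph** is a graph whose edges can be oriented transitively. Equivalently, there is a strict partial order on $V$ whose comparable pairs are exactly the edges. Every bipartite graph is one: orient all edges from one part to the other. A graph is **permutationally representable** if it is represented by a word $p_1p_2\cdots p_k$ where each $p_i$ is a permutation of $V$. It is known that these graphs are exactly the comparability graphs. The **permutation-representation number** (prn) $\mathcal R^p(G)$ of a comparability graph is the smallest such $k$, and $\mathcal R^p_{\le k}$ is the class of comparability graphs with $\mathcal R^p(G)\le k$. In a word $p_1\cdots p_k$ of permutations,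

$$x,y \text{ alternate}\iff x,y \text{ occur in the same relative order in all } p_i. \tag{1}$$

So we may repeat a permutation, or reverse all of them, without changing the represented graph.

**Example.** The path $a - b - c$ is represented by $acb\,cab$: the letter $b$ comes after $a$ and after $c$ both times, and $a,c$ change order. The graph is not complete, so one permutation is not enough, and its prn is $2$. The same word is $2$-uniform, so its representation number is also $2$.

It is known that $\mathcal R^p(G)\ge \mathcal R(G)$, that $\mathcal R^p(G)\le 2$ if and only if $G$ is a permutation graph, and that trees have prn at most three. The following conjecture comes from Khyodeno Mozhui and K. V. Krishna, "Words for the Graphs with Permutation-Representation Number at most Three", arXiv:2307.00301 (2023): *let $G$ be a comparability graph; if $G\in\mathcal R_2$, then $G\in\mathcal R^p_{\le 3}$.* In plain words: if two copies of each letter suffice with no restriction on the word, do three copies suffice when the word must be cut into permutations? The answer is no, and four always suffice.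

**Theorem 1.** There is a bipartite (hence comparability) graph $G\in\mathcal R_2$ with $\mathcal R^p(G)\ge 4$.

**Theorem 2.** Every comparability graph $G\in\mathcal R_{\le 2}$ satisfies $\mathcal R^p(G)\le 4$.

**Corollary.** There is a bipartite graph on $77$ vertices with $\mathcal R(G)=2$ and $\mathcal R^p(G)=4$. Moreover
$$\max\{\mathcal R^p(G): G \text{ a comparability graph},\ G\in\mathcal R_2\}=4,$$
and the maximum is attained by a bipartite graph. So the conjecture is false, and it becomes a true and best possible statement when "$\le 3$" is replaced by "$\le 4$".

The Corollary follows at once from Theorem 2 and the graph, with $77$ vertices, that we construct for Theorem 1.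

## 3. The depth-first word of $G(T,B)$

**Lemma 1.** For every full noncrossing family $B$, the graph $G(T,B)$ is in $\mathcal R_2$.

**Proof.** The aim is to write down a $2$-uniform word. The depth-first walk from $P$, which ends back at $P$, traverses each edge of $T$ exactly twice: once away from $P$, once back. Form $W$ as follows. Write the letter $a$ at each traversal of the edge $a$. At the visit of the leaf $m$ (for $P$: at the start only), insert one occurrence of each $b\in B$ having $m$ as an endpoint: first the pairs $\{s,m\}$ with $s<m$, in decreasing order of $s$; then the pairs $\{m,s\}$ with $s>m$, again in decreasing order of $s$. Each edge occurs twice, and each $b$ occurs once at each of its two endpoints, so $W$ is $2$-uniform.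

**Two edges $a,a'$.** Between the two traversals of $a$, the edges traversed are exactly those beyond $a$ as seen from $P$, each twice. So $a'$ occurs there twice or not at all, and $a,a'$ do not alternate.

**An edge $a$ and a path $b$.** The leaves visited between the two occurrences of $a$ are exactly the leaves beyond $a$. So $a,b$ alternate if and only if exactly one endpoint of $b$ is beyond $a$, that is, $a$ separates the endpoints of $b$, that is, $a\in b$.

**Two paths $b,b'$ without common endpoint.** Their four occurrences appear in the order of the four distinct leaf numbers, so they alternate if and only if they cross. They do not cross.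

**Two paths with a common endpoint.** Here the insertion order matters.

* If $b=\{m,s\}$, $b'=\{m,s'\}$ with $m<s'<s$, then at $m$ we write $b$ first, and the pattern is $b\,b'\,b'\,b$.
* If $b=\{s,m\}$, $b'=\{s',m\}$ with $s'<s<m$, then at $m$ we write $b$ first, and the pattern is $b'\,b\,b\,b'$.
* If $b=\{s,m\}$, $b'=\{m,t\}$ with $s<m<t$, then at $m$ we write $b$ first, and the pattern is $b\,b\,b'\,b'$.

In no case do they alternate. So $W$ represents $G(T,B)$. The graph is not complete, since two edges of $T$ are not adjacent in it; as $\mathcal R_1$ consists of the complete graphs, $\mathcal R(G(T,B))=2$. $\square$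

For the tripod, $W=b_{02}\,b_{01}\,a_0\,a_1\,b_{01}\,b_{12}\,a_1\,a_2\,b_{12}\,b_{02}\,a_2\,a_0$. For instance $a_0,b_{02}$ give $b_{02}a_0b_{02}a_0$ (adjacent), and $a_0,b_{12}$ give $a_0b_{12}b_{12}a_0$ (not adjacent).

## 4. What a representation by few permutations forces, and the hexagon

From here to the end of Section 9 we assume that $G=G(T,B)$ is represented by $p_1p_2\cdots p_k$ and collect consequences.

**Lemma 2.** At every internal node $w$ of $T$, any two of the three edges at $w$ lie on a common $b\in B$. In particular $G(T,B)$ is connected.

**Proof.** The leaves beyond a given edge (seen from $P$) are met consecutively by the walk. So deleting $w$ splits the leaves into three classes, each cyclically consecutive in $0,1,\dots,n-1$: two intervals beyond $w$, adjacent to each other, and the remaining leaves. Any two of three such cyclic arcs are next to each other somewhere, so some side has one endpoint in each. Its path passes through $w$ along the two corresponding edges.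

Thus any two edges of $T$ that share a node have a common neighbour in $G$. As $T$ is connected, all of $A$ lies in one component of $G$. Each $b\in B$ contains some edge, so it lies there too. $\square$

**Lemma 3.** After reversing all $p_i$ if necessary, $a$ precedes $b$ in every $p_i$ whenever $a\in b$.

**Proof.** For adjacent $x,y$ write $x\to y$ if $x$ precedes $y$ in all $p_i$; by (1), exactly one of $x\to y$, $y\to x$ holds. If $x\to y\to z$, then $x$ precedes $z$ in all $p_i$, so $x,z$ are adjacent and $x,y,z$ is a triangle, impossible in a bipartite graph. So every vertex is a source or a sink, and the two ends of an edge have opposite status. Since $G$ is connected, any two vertices of $A$ are joined by a walk of even length, so they have the same status. Hence all of $A$ are sources or all of $B$ are. In the second case, reverse every $p_i$. $\square$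

We always assume the normalization of Lemma 3. For $a\notin b$ put
$$C(a,b)=\{i:\ b \text{ precedes } a \text{ in } p_i\}\subseteq\{1,\dots,k\}.$$
This set is nonempty: $a$ and $b$ are not adjacent, so by (1) they do not always occur in the order $a,b$.

**Lemma 4 (conflict rule).** If $a\notin b$, $a'\notin b'$, $a\in b'$ and $a'\in b$, then
$$C(a,b)\cap C(a',b')=\emptyset. \tag{2}$$

**Proof.** Suppose $i$ lies in both sets. In $p_i$, the letter $b$ precedes $a$ as $i\in C(a,b)$; $a$ precedes $b'$ as $a\in b'$; $b'$ precedes $a'$ as $i\in C(a',b')$; and $a'$ precedes $b$ as $a'\in b$. So $b$ precedes itself. $\square$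

**Example (the hexagon has prn $3$).** In the tripod, $b_{12}$ misses only $a_0$, $b_{02}$ misses only $a_1$, and $b_{01}$ misses only $a_2$. By (2) the sets $C(a_0,b_{12})$, $C(a_1,b_{02})$, $C(a_2,b_{01})$ are pairwise disjoint: for example $a_0\in b_{02}$ and $a_1\in b_{12}$. They are nonempty, so $k\ge 3$. Three permutations suffice:
$$p_1=a_1a_2\,b_{12}\,a_0\,b_{01}b_{02},\qquad p_2=a_0a_2\,b_{02}\,a_1\,b_{01}b_{12},\qquad p_3=a_0a_1\,b_{01}\,a_2\,b_{02}b_{12}.$$
Check: incident pairs always occur as $a,b$. Each of $(a_0,b_{12})$, $(a_1,b_{02})$, $(a_2,b_{01})$ is reversed in exactly one $p_i$, namely $p_1,p_2,p_3$ respectively. The pairs inside $A$ and inside $B$ are all reversed between $p_1$ and $p_2$: we read $a_1a_2a_0$ against $a_0a_2a_1$, and $b_{12}b_{01}b_{02}$ against $b_{02}b_{01}b_{12}$.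

So one node of $T$ already uses up all three permutations. The plan is to let many nodes compete for them.

## 5. A colouring at every node, and the Link Lemma

**Suppose from now on that $\mathcal R^p(G)\le 3$.** Repeating permutations if necessary, $G$ is represented by $p_1p_2p_3$, normalized as in Lemma 3. We call $1,2,3$ *colours*. Renaming the colours means permuting the three permutations, which is harmless.

For an internal node $w$ and an edge $f$ at $w$, let $B_w(f)$ be the set of $b\in B$ containing the other two edges at $w$. A path has at most two edges at a node, so $f\notin b$ for such $b$. By Lemma 2, $B_w(f)\neq\emptyset$.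

**Lemma 5 (node colours).** At each internal node $w$ there is a bijection $\chi_w$ from the three edges at $w$ to $\{1,2,3\}$ such that $C(f,b)=\{\chi_w(f)\}$ for **every** $b\in B_w(f)$.

**Proof.** Let $f\ne f'$ be edges at $w$, and let $b\in B_w(f)$, $b'\in B_w(f')$. Then $f\notin b$, $f'\notin b'$. Also $f\in b'$, since $b'$ contains both edges at $w$ other than $f'$; likewise $f'\in b$. By (2), $C(f,b)\cap C(f',b')=\emptyset$. So the three sets $U_f=\bigcup_{b\in B_w(f)}C(f,b)$ are pairwise disjoint, and they are nonempty subsets of $\{1,2,3\}$. Hence they are three different singletons, and each $C(f,b)$ with $b\in B_w(f)$, being a nonempty subset of $U_f$, equals $U_f$. Let $\chi_w(f)$ be the element of $U_f$. $\square$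

The point of "for every $b$" is that a long path and a short path through $w$ read off the same colour. An edge joining two internal nodes has two colours, one at each end, and nothing says that they agree. How nodes interact is the content of the next lemma. For internal nodes $w\neq w'$, the two edges at $w$ that are not on the path from $w$ to $w'$ are called the **exits** at $w$ of this pair, and similarly at $w'$.

**Lemma 6 (Link Lemma).** Let $w\ne w'$ be internal nodes and let $b,b'\in B$ both contain the path of $T$ from $w$ to $w'$. Let $x,y$ be the exits at $w$ and $x',y'$ the exits at $w'$. If $x,x'\in b$ and $y,y'\in b'$, then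
$$\chi_w(y)\neq\chi_{w'}(x')\qquad\text{and}\qquad \chi_w(x)\ne\chi_{w'}(y'). \tag{3}$$

**Proof.** The path $b$ contains $x$ and the edge at $w$ leading towards $w'$, so $b\in B_w(y)$ and $C(y,b)=\{\chi_w(y)\}$. The path $b'$ contains $y'$ and the edge at $w'$ leading towards $w$, so $b'\in B_{w'}(x')$ and $C(x',b')=\{\chi_{w'}(x')\}$. Now $y\notin b$, $x'\notin b'$, $y\in b'$, $x'\in b$, so (2) says that these two singletons are disjoint. This is the first claim. Exchanging the roles of $b$ and $b'$ gives the second. $\square$

The rule to remember is crosswise: *the exit of one path at one end and the exit of the other path at the other end have different colours.* Every use of (3) below only names the two nodes, the two paths, and the exits.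

## 6. Three transition types along a spine

Let $P,v_0,v_1,\dots,v_N,Q$ be a path of $T$ between two leaves, the **spine**. At $v_j$ the *left* edge is the spine edge towards $P$, the *right* edge is the spine edge towards $Q$, and the third edge is the *hanging* edge. A leaf *hangs at* $v_j$ if it is reached from $v_j$ through the hanging edge. At each $v_j$ the walk visits the hanging part before going right, so $Q$ is the last leaf and $PQ$ is a side, hence $PQ\in B$. The **state** of $v_j$ is $(l_j,r_j,h_j)$, the $\chi_{v_j}$-colours of its left, right and hanging edge, a permutation of $1,2,3$. We also write $h_j$ for the hanging edge itself.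

Call $i<k$ **linked** if some $b\in B$ joins a leaf hanging at $v_i$ to a leaf hanging at $v_k$. Apply (3) to $v_i,v_k$ with the paths $PQ$ (exits: left at $v_i$, right at $v_k$) and $b$ (exits: hanging, hanging):
$$h_i\ne r_k,\qquad l_i\neq h_k. \tag{4}$$
If $v_i$ has state $(l,r,h)$, then $r_k\in\{l,r\}$ and $h_k\in\{r,h\}$ with $r_k\ne h_k$. The choices for $(r_k,h_k)$ are $(r,h)$, $(l,h)$, $(l,r)$, so the state of $v_k$ is one of
$$T_0:(l,r,h),\qquad T_1:(r,l,h),\qquad T_2:(h,l,r).$$
The one that occurs is the **type** $T_{ik}$ of the linked pair. Types $T_0$ and $T_1$ keep the hanging colour: $h_k=h_i$. Type $T_2$ does not. In the smallest case, the spine $P,v_0,v_1,Q$ with one hanging leaf $\omega_0,\omega_1$ at each node, the leaves are $P,\omega_0,\omega_1,Q$ in this order, the pair $(0,1)$ is linked by the side $\omega_0\omega_1$, and the only instance of (3) is (4).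

**Composition.** Let $i<j<k$ be pairwise linked, and let $v_i$ have state $(l,r,h)$. Composing with $T_0$ changes nothing. The other compositions give for $v_k$:

* $T_1$ then $T_1$: $(r,l,h)$, then $(l,r,h)$, which is $T_0$;
* $T_1$ then $T_2$: $(r,l,h)$, then $(h,r,l)$;
* $T_2$ then $T_1$: $(h,l,r)$, then $(l,h,r)$;
* $T_2$ then $T_2$: $(h,l,r)$, then $(r,h,l)$.

The last three are not among the three permitted states of $v_k$. Hence $(T_{ij},T_{jk})$ is $(T_0,T_0)$ or $(T_1,T_1)$ if $T_{ik}=T_0$; it is $(T_0,T_1)$ or $(T_1,T_0)$ if $T_{ik}=T_1$; and it is $(T_0,T_2)$ or $(T_2,T_0)$ if $T_{ik}=T_2$. We keep three consequences, for pairwise linked $i<j<k$: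

* (i) if $T_{ik}\in\{T_0,T_1\}$, then $T_{ij},T_{jk}\in\{T_0,T_1\}$;
* (ii) if $T_{ik}=T_1$, then one of $T_{ij},T_{jk}$ is $T_0$;
* (iii) in every case, at least one of $T_{ij},T_{jk}$ is in $\{T_0,T_1\}$.

**Why a bare spine is not enough.** One would first try a tree with a single leaf $\omega_j$ hanging at each $v_j$ and look for a clever noncrossing family $B$. The Link Lemma then never yields a contradiction. To see this, let $b,b'\in B$ satisfy its hypotheses for $v_i,v_k$ with $i<k$. At $v_i$ one of them exits left and the other at $\omega_i$; say $b$ exits left. At $v_k$ one exits right and the other at $\omega_k$. If $b$ ended at $\omega_k$, we would have $b=\{s,\omega_k\}$ and $b'=\{\omega_i,t\}$, where in the leaf order $s$ comes before $\omega_i$, then $\omega_k$, then $t$. That is a crossing. So $b$ exits right and $b'=\{\omega_i,\omega_k\}$, and (3) is just (4). But giving all $v_j$ the state $(1,2,3)$ satisfies every instance of (4), because $3\neq 2$ and $1\ne 3$. Type $T_0$ everywhere is consistent.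

So $T_0$ has to be attacked by something that hangs on the spine, and this suggests how to proceed. A branch with two internal nodes gives new nodes whose colours are also constrained. If two nearby spine nodes have equal states, the constraints on the branch will turn out to determine its colours and to clash with a third spine node, provided the hanging colour is preserved there. Once $T_0$ is excluded for certain pairs, (ii) is the way to finish: it says that a $T_1$ over a triple always produces a $T_0$. Type $T_2$ is kept away by (i) and (iii), because a pair of long spans cannot both have type $T_2$. This is why the tree below consists of two copies of one pattern.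

## 7. The tree with 23 leaves

**Spine.** $P,v_0,v_1,\dots,v_{12},Q$.

**Hanging parts.** There are three kinds.

* For $j\in\{0,1,3,5,6,7,9,11,12\}$: one leaf $\omega_j$, joined to $v_j$.
* For $j\in\{4,10\}$: a path $v_j,A_j,B_j,\rho_j$, with an extra leaf $\alpha_j$ attached to $A_j$ and an extra leaf $\beta_j$ attached to $B_j$. The hanging edge is $v_jA_j$.
* For $j\in\{2,8\}$: a path $v_j,B_j,A_j,\rho_j$, with an extra leaf $\alpha_j$ attached to $A_j$ and an extra leaf $\beta_j$ attached to $B_j$. The hanging edge is $v_jB_j$.

At $A_j$ and $B_j$ the edge towards $v_j$ is called *down*, the edge towards $\rho_j$ *up*, and the edge to $\alpha_j$ or $\beta_j$ *side*. All internal nodes have degree $3$. There are $2+9+4\cdot 3=23$ leaves and $13+8=21$ internal nodes, hence $44$ nodes and $43$ edges.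

**Leaf order.** The walk starts at $P$; at $v_j$ it visits the hanging part before going right; at $A_j$ it visits $\alpha_j$ before going up; at $B_j$ it goes up before visiting $\beta_j$. So both kinds of branch show their leaves as $\alpha_j,\rho_j,\beta_j$:

$$\begin{array}{cccccccccccc}
0&1&2&3&4&5&6&7&8&9&10&11\\ P&\omega_0&\omega_1&\alpha_2&\rho_2&\beta_2&\omega_3&\alpha_4&\rho_4&\beta_4&\omega_5&\omega_6\end{array}$$
$$\begin{array}{ccccccccccc}
12&13&14&15&16&17&18&19&20&21&22\\ \omega_7&\alpha_8&\rho_8&\beta_8&\omega_9&\alpha_{10}&\rho_{10}&\beta_{10}&\omega_{11}&\omega_{12}&Q\end{array}$$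

**Paths.** $B$ consists of the following $34$ pairs:

* the $23$ sides $\{m,m+1\}$ $(0\le m\le 21)$ and $\{0,22\}=PQ$;
* $\{1,11\},\{1,8\},\{8,11\},\{1,4\},\{4,7\}$;
* the shifts of these by $10$: $\{11,21\},\{11,18\},\{18,21\},\{11,14\},\{14,17\}$;
* $\{1,21\}$.

*$B$ is noncrossing.* Sides cross nothing (Section 1). In the second list, $\{1,4\}$ and $\{4,7\}$ share the endpoint $4$ and lie between $1$ and $8$; $\{1,8\}$ and $\{8,11\}$ share the endpoint $8$ and lie between $1$ and $11$; and $\{8,11\}$ begins after or at the point where $\{1,8\},\{1,4\},\{4,7\}$ have ended. So none of these cross. The third list is the second shifted by $10$, and it lies in $[11,21]$ while the second lies in $[1,11]$. All of them lie between $1$ and $21$, so $\{1,21\}$ crosses none.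

So $B$ is full and noncrossing, and $G=G(T,B)$ is a bipartite graph with $43+34=77$ vertices. By Lemma 1, $G\in\mathcal R_2$. To prove Theorem 1 it remains to show $\mathcal R^p(G)\geq 4$. **We assume $\mathcal R^p(G)\le 3$**, so that Sections 4–6 apply, and derive a contradiction.

## 8. Excluding type $T_2$ on half of the spine

The purpose of this step is to find a stretch of the spine on which all relevant linked pairs have type $T_0$ or $T_1$.

The pairs $(0,6),(6,12),(0,12)$ are linked, by $\{1,11\}=\{\omega_0,\omega_6\}$, $\{11,21\}=\{\omega_6,\omega_{12}\}$ and $\{1,21\}=\{\omega_0,\omega_{12}\}$. By (iii) applied to $(0,6,12)$, at least one of $T_{0,6}$, $T_{6,12}$ is in $\{T_0,T_1\}$.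

The shift $j\mapsto j+6$ of spine indices and $m\mapsto m+10$ of leaf numbers carries the part of $T$ from $v_0$ to $v_6$ with its hanging parts to the part from $v_6$ to $v_{12}$: single-leaf nodes $0,1,3,5,6$ go to $6,7,9,11,12$, the branch at $v_2$ goes to the one at $v_8$, the branch at $v_4$ to the one at $v_{10}$. It carries the pairs of $B$ with both endpoints in $\{1,\dots,11\}$ to the pairs of $B$ with both endpoints in $\{11,\dots,21\}$. The rest of the argument uses only these pairs and $PQ$, which contains the left and the right edge of every $v_j$. So **we assume $T_{0,6}\in\{T_0,T_1\}$**; if instead $T_{6,12}\in\{T_0,T_1\}$, the same argument applies word for word after the shift.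

The following pairs are linked:

| pair | via | pair | via |
|---|---|---|---|
| $(0,4)$ | $\{1,8\}=\{\omega_0,\rho_4\}$ | $(2,3)$ | $\{5,6\}=\{\beta_2,\omega_3\}$ |
| $(4,6)$ | $\{8,11\}=\{\rho_4,\omega_6\}$ | $(3,4)$ | $\{6,7\}=\{\omega_3,\alpha_4\}$ |
| $(0,2)$ | $\{1,4\}=\{\omega_0,\rho_2\}$ | $(0,1)$ | $\{1,2\}=\{\omega_0,\omega_1\}$ |
| $(2,4)$ | $\{4,7\}=\{\rho_2,\alpha_4\}$ | $(1,2)$ | $\{2,3\}=\{\omega_1,\alpha_2\}$ |
| $(4,5)$ | $\{9,10\}=\{\beta_4,\omega_5\}$ | $(5,6)$ | $\{10,11\}=\{\omega_5,\omega_6\}$ |

Now apply (i) from large to small. The triple $(0,4,6)$ gives $T_{0,4},T_{4,6}\in\{T_0,T_1\}$. Then $(0,2,4)$ gives this for $T_{0,2},T_{2,4}$; $(4,5,6)$ for $T_{4,5},T_{5,6}$; $(0,1,2)$ for $T_{0,1},T_{1,2}$; and $(2,3,4)$ for $T_{2,3},T_{3,4}$. So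
$$\text{all ten pairs in the table have type } T_0 \text{ or } T_1. \tag{5}$$

## 9. The branches at $v_4$ and $v_2$ exclude type $T_0$

For $A_j,B_j$ we write $d,u,s$ with index $A$ or $B$ for the colours of the down, up and side edge at that node.

**Claim 1.** $T_{2,4}\neq T_0$ and $T_{3,4}\ne T_0$.

**Proof.** Suppose $T_{x,4}=T_0$ with $x\in\{2,3\}$. Then $v_x$ and $v_4$ have the same state, and we rename colours so that it is $(1,2,3)$: $l_x=l_4=1$, $r_x=r_4=2$, $h_x=h_4=3$. Write $A=A_4$, $B=B_4$ for the two branch nodes. Going up the branch, one meets $v_4$, then $A$ (side leaf $\alpha_4$, number $7$), then $B$ (side leaf $\beta_4$, number $9$), then $\rho_4$, number $8$. Let $\delta=\{4,7\}$ if $x=2$ and $\delta=\{6,7\}$ if $x=3$. In either case $\delta$ runs from a leaf hanging at $v_x$ along the spine to $v_4$ and then to $\alpha_4$.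

**Step 1: the state of $A$.** Compare $A$ with both $v_4$ and $v_x$.

* Nodes $v_4,A$; their path is the hanging edge. The path $\delta$ exits left at $v_4$ and side at $A$. The path $\{8,11\}$ exits right at $v_4$ and up at $A$. By (3), $s_A\neq r_4=2$ and $u_A\ne l_4=1$.
* Nodes $v_x,A$; their path runs from $v_x$ to the right to $v_4$ and up. The path $\delta$ exits by the hanging edge at $v_x$ and side at $A$. The path $\{1,8\}$ comes from $\omega_0$, so it exits left at $v_x$, and it exits up at $A$. By (3), $s_A\ne l_x=1$ and $u_A\neq h_x=3$.

So $s_A=3$, $u_A=2$, and therefore $d_A=1$.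

**Step 2: the up colour of $B$.** Compare $B$ with $v_4$ and with $A$.

* Nodes $v_4,B$; their path is $v_4,A,B$. The path $\{1,8\}$ exits left at $v_4$ and up at $B$. The path $\{9,10\}$ exits right at $v_4$ and side at $B$. By (3), $u_B\ne r_4=2$.
* Nodes $A,B$; their path is one edge. The path $\{7,8\}$ exits side at $A$ and up at $B$. The path $\{9,10\}$ exits down at $A$ and side at $B$. By (3), $u_B\neq d_A=1$.

So $u_B=3$.

**Step 3: the clash at $v_5$.** Nodes $B,v_5$; their path is $B,A,v_4,v_5$. The path $\{9,10\}$ exits side at $B$ and by the hanging edge at $v_5$. The path $\{8,11\}$ exits up at $B$ and right at $v_5$. By (3), $h_5\ne u_B=3$. But $T_{4,5}\in\{T_0,T_1\}$ by (5), and these types keep the hanging colour, so $h_5=h_4=3$. Contradiction. $\square$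

**Claim 2.** $T_{2,3}\ne T_0$.

**Proof.** The branch at $v_2$ has its first side leaf on the right, as the branch at $v_4$ had its first side leaf on the left. It will be compared with $v_3$ on its right and will clash with $v_1$ on its left. Suppose $T_{2,3}=T_0$ and rename colours so that $v_2$ and $v_3$ have state $(1,2,3)$. Write $B=B_2$, $A=A_2$. Going up the branch, one meets $v_2$, then $B$ (side leaf $\beta_2$, number $5$), then $A$ (side leaf $\alpha_2$, number $3$), then $\rho_2$, number $4$.

**Step 1: the state of $B$.** Compare $B$ with both $v_2$ and $v_3$.

* Nodes $v_2,B$; their path is the hanging edge. The path $\{5,6\}$ exits right at $v_2$ and side at $B$. The path $\{1,4\}$ exits left at $v_2$ and up at $B$. By (3), $s_B\ne l_2=1$ and $u_B\neq r_2=2$.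
* Nodes $B,v_3$; their path is $B,v_2,v_3$. The path $\{5,6\}$ exits side at $B$ and by the hanging edge at $v_3$. The path $\{4,7\}$ exits up at $B$ and right at $v_3$, on its way to $\alpha_4$. By (3), $u_B\neq h_3=3$ and $s_B\ne r_3=2$.

So $u_B=1$, $s_B=3$, and therefore $d_B=2$.

**Step 2: the up colour of $A$.** Compare $A$ with $v_2$ and with $B$.

* Nodes $v_2,A$; their path is $v_2,B,A$. The path $\{2,3\}$ exits left at $v_2$ and side at $A$. The path $\{4,7\}$ exits right at $v_2$ and up at $A$. By (3), $u_A\neq l_2=1$.
* Nodes $B,A$; their path is one edge. The path $\{4,5\}$ exits side at $B$ and up at $A$. The path $\{2,3\}$ exits down at $B$ and side at $A$. By (3), $u_A\ne d_B=2$.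

So $u_A=3$.

**Step 3: the clash at $v_1$.** Nodes $A,v_1$; their path is $A,B,v_2,v_1$. The path $\{2,3\}$ exits side at $A$ and by the hanging edge at $v_1$. The path $\{1,4\}$ exits up at $A$ and left at $v_1$, on its way to $\omega_0$. By (3), $h_1\ne u_A=3$. But $T_{1,2}\in\{T_0,T_1\}$ by (5), so $h_1=h_2=3$. Contradiction. $\square$

**End of the proof of Theorem 1.** By (5), $T_{2,4}\in\{T_0,T_1\}$, and by Claim 1 it is not $T_0$. So $T_{2,4}=T_1$. By (ii) applied to $(2,3,4)$, one of $T_{2,3}$, $T_{3,4}$ is $T_0$. Claim 2 excludes the first and Claim 1 the second. This contradiction shows $\mathcal R^p(G)\ge 4$. With $G\in\mathcal R_2$ from Lemma 1, Theorem 1 is proved, and the conjecture is false. $\blacksquare$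

## 10. Four linear orders for every comparability circle graph

We now prove Theorem 2. Let $G$ be a comparability graph in $\mathcal R_{\le 2}$, let $<$ be a strict partial order on $V$ whose comparable pairs are the edges of $G$, and let $W$ be a $2$-uniform word representing $G$. (If $\mathcal R(G)=1$, write the $1$-uniform word twice; any two letters still alternate.) Identify the vertex $x$ with the interval $[l_x,r_x]$ between its two positions. All endpoints are distinct. As in Section 2, distinct $x,y$ are comparable if and only if their intervals **overlap**, that is, they intersect and neither contains the other. Otherwise they are disjoint or nested, and we write $\subset$ for proper containment.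

We want permutations that all respect $<$ and such that every non-edge is reversed between two of them. There are two kinds of non-edges, and each has two natural orders: disjoint intervals can be listed left to right or right to left, nested ones inside first or outside first. So consider the four relations

* $E_1$: $x<y$, or $r_x<l_y$;
* $E_2$: $x<y$, or $r_y<l_x$;
* $E_3$: $x<y$, or $x\subset y$;
* $E_4$: $x<y$, or $y\subset x$.

**Lemma 7.** Each $E_i$ is acyclic.

**Proof.** A union of two partial orders can contain cycles, so there is something to prove.

**Step 1: the shape of a cycle.** Each $E_i$ is the union of $<$ and a second relation $R$, and both are transitive and irreflexive. Suppose $E_i$ has a cycle. Merge consecutive steps of the same kind, cyclically, into one step by transitivity. The steps cannot all be of one kind, since that would give $z<z$ or $z\,R\,z$. So we obtain a closed alternating walk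
$$x_1<y_1\ R\ x_2<y_2\ R\ \cdots\ x_k<y_k\ R\ x_1,\qquad k\ge 1, \tag{6}$$
with indices modulo $k$. Note that $x_i,y_i$ are comparable, so they overlap.

**Step 2: $E_1$.** Here a right endpoint moves steadily to the right. We have $r_{y_i}<l_{x_{i+1}}$ from $y_i\,R\,x_{i+1}$, and $l_{x_{i+1}}<r_{y_{i+1}}$ because $x_{i+1}$ and $y_{i+1}$ intersect. So $r_{y_1}<r_{y_2}<\dots<r_{y_k}<r_{y_1}$, a contradiction (for $k=1$ it reads $r_{y_1}<r_{y_1}$).

**Step 3: $E_2$.** Reversing the word $W$ keeps the represented graph and exchanges "left of" and "right of". So $E_2$ is the relation $E_1$ for the reversed word, with the same $<$.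

**Step 4: $E_3$.** Following an endpoint no longer works: from $y_i\subset x_{i+1}$ and the overlap of $x_{i+1}$ with $y_{i+1}$ we cannot tell on which side of $r_{y_i}$ the point $r_{y_{i+1}}$ lies, because $y_{i+1}$ may stick out of $x_{i+1}$ at either end. Instead we shorten the walk, and now use the transitivity of $<$ across different steps.

Among all walks (6) for $E_3$ take one with $k$ minimal. If $k=1$, then $x_1<y_1\subset x_1$, but $x_1,y_1$ overlap, a contradiction. Let $k\ge 2$ and fix $i$. The interval $y_i$ overlaps $x_i$, and $y_i\subset x_{i+1}$. Hence $x_i\cap x_{i+1}\supseteq x_i\cap y_i\neq\emptyset$. Also $x_{i+1}\not\subseteq x_i$, since otherwise $y_i\subset x_i$. In particular $x_i\ne x_{i+1}$. So either $x_i\subset x_{i+1}$, or $x_i$ and $x_{i+1}$ overlap and are therefore comparable. The comparable case is impossible in both directions: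

* If $x_{i+1}<x_i$, then $x_{i+1}<x_i<y_i$ gives $x_{i+1}<y_i$. So $x_{i+1}$ and $y_i$ overlap, contradicting $y_i\subset x_{i+1}$.
* If $x_i<x_{i+1}$, then $x_i<x_{i+1}<y_{i+1}$ gives $x_i<y_{i+1}$. Replace the part $x_i<y_i\subset x_{i+1}<y_{i+1}$ of the walk by $x_i<y_{i+1}$. The result is a closed alternating walk with $k-1\ge 1$ in place of $k$, contradicting minimality.

So $x_i\subset x_{i+1}$ for all $i$, and $x_1\subset x_2\subset\dots\subset x_k\subset x_1$, a contradiction.

**Step 5: $E_4$.** The inverse of $E_4$ relates $y$ to $x$ when $y>x$ or $y\subset x$. This is the relation $E_3$ formed with the dual order $>$, which is also a strict partial order whose comparable pairs are the edges of $G$. Step 4 applies to it. So the inverse of $E_4$ is acyclic, and hence $E_4$ is. $\square$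

**Proof of Theorem 2.** By Lemma 7, each $E_i$ extends to a linear order $L_i$ of the finite set $V$, which we regard as a permutation of $V$. If $x,y$ are adjacent, say $x<y$, then $x$ precedes $y$ in all four $L_i$. If $x,y$ are disjoint intervals, then $L_1$ lists the left one first and $L_2$ the right one first. If they are nested, then $L_3$ lists the inner one first and $L_4$ the outer one first. By (1), the word $L_1L_2L_3L_4$ represents $G$, so $\mathcal R^p(G)\le 4$. $\blacksquare$

**Example.** For the path $a-b-c$ with $W=acbcab$, the intervals are $a=[1,5]$, $c=[2,4]$, $b=[3,6]$. Here $c\subset a$, and $b$ overlaps both others. With $a<b$ and $c<b$, the relation $E_3$ forces $L_3=cab$ and $E_4$ forces $L_4=acb$. There are no disjoint pairs, so $L_3L_4$ alone represents the graph.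

**Proof of the Corollary.** The bipartite graph $G$ of Section 7 has $77$ vertices, lies in $\mathcal R_2$, and has $\mathcal R^p(G)\geq 4$ by Section 9. Theorem 2 gives $\mathcal R^p(G)\le 4$, so $\mathcal R^p(G)=4$. By Theorem 2 again, no comparability graph in $\mathcal R_2$ has a larger prn. So the maximum is exactly $4$, and it is attained by a bipartite graph. $\blacksquare$
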